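\title{Approximation properties that a locally compact group does not inherit from its discretization}

\begin{abstract}
For a locally compact group $G$ let $G_{\mathrm d}$ be the same group with the discrete topology. We construct a second countable, totally disconnected, compactly generated group $G$ such that $G_{\mathrm d}$ has the Haagerup property and is weakly amenable with constant $1$, while $G$ does not have the weak Haagerup property. Hence none of the Haagerup property, weak amenability and the weak Haagerup property passes from $G_{\mathrm d}$ to $G$ in general. As an abstract group, $G$ is a subgroup of $\mathrm{SL}_2(\mathbb{F}_p[[x,t]])$, and its finitely generated subgroups act properly on finite products of trees. As a topological group, $G$ has a compact open normal subgroup with quotient $\mathfrak{sl}_2(\mathbb{F}_p[x])\rtimes S$, where $S\subseteq\mathrm{SL}_2(\mathbb{F}_p[x])$, and a ping-pong argument on the dual of $\mathfrak{sl}_2(\mathbb{F}_p[x])$ excludes the weak Haagerup property.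
\end{abstract}

\section{Introduction}\label{sec:intro}

Locally compact groups are assumed Hausdorff. For such a group $G$ we write $G_{\mathrm d}$ for the same group with the discrete topology. We ask whether $G$ inherits three approximation properties from $G_{\mathrm d}$, and we show that it does not.

\subsection*{The three properties}
A \emph{kernel} on a set $X$ is a function $\Phi\colon X\times X\to\mathbb{C}$. Its \emph{Schur norm} $\|\Phi\|_{\mathrm S}\in[0,\infty]$ is the infimum of the numbers $C$ for which there are a Hilbert space and vectors $\xi_x,\eta_y$ in it with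
\begin{equation}\label{eq:schur}
\Phi(x,y)=\langle\xi_x,\eta_y\rangle,\qquad \|\xi_x\|\le\sqrt C,\qquad \|\eta_y\|\le\sqrt C\qquad(x,y\in X).
\end{equation}
The kernel is \emph{positive definite} if $\sum_{i,j}c_i\overline{c_j}\,\Phi(x_i,x_j)\ge0$ for all finite families $x_i\in X$, $c_i\in\mathbb{C}$; equivalently, $\Phi(x,y)=\langle\xi_x,\xi_y\rangle$ for a single family of vectors. A function $\varphi$ on a group $G$ gives the kernel $(g,h)\mapsto\varphi(h^{-1}g)$, and $\varphi$ is positive definite if this kernel is. A continuous function $\varphi$ on $G$ is a \emph{Herz--Schur multiplier} if its kernel has finite Schur norm; that norm is written $\|\varphi\|_{B_2}$, and $B_2(G)$ is the space of these functions. Positive definite functions are the coefficients $\langle\pi(g)\xi,\xi\rangle$ of unitary representations. A Herz--Schur multiplier asks for less: two bounded families of vectors whose inner products $\langle\xi_g,\eta_h\rangle$ depend only on $h^{-1}g$, with no representation behind them.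

The constant function $1$ is positive definite and has $B_2$-norm $1$. Each property below asks that $1$ be approximated by functions of the same kind that decay at infinity.
\begin{itemize}
\item $G$ has the \emph{Haagerup property} if there is a net of continuous positive definite functions in $C_0(G)$ that converges to $1$ uniformly on compact sets.
\item $G$ is \emph{weakly amenable} if there are $C\ge1$ and a net $(\varphi_i)$ of compactly supported functions in $B_2(G)$ with $\sup_i\|\varphi_i\|_{B_2}\le C$ and $\varphi_i\to1$ uniformly on compact sets. The infimum of such $C$ is $\Lambda_{\mathrm{WA}}(G)$.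
\item $G$ has the \emph{weak Haagerup property} if the same holds with $\varphi_i\in B_2(G)\cap C_0(G)$ in place of compact support. The infimum of such $C$ is $\Lambda_{\mathrm{WH}}(G)$.
\end{itemize}
On a discrete group every function is continuous, compact means finite, and the convergence is pointwise. A compact group has all three properties, since $1$ itself is compactly supported. So does $\mathbb{Z}$: the functions $\varphi_n(j)=\max(0,1-|j|/n)$ satisfy $\varphi_n(j-l)=\langle\xi_j,\xi_l\rangle$ for the unit vectors $\xi_j=n^{-1/2}1_{\{j,\dots,j+n-1\}}$ in $\ell^2(\mathbb{Z})$.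

The weak Haagerup property is the weakest of the three. Weak amenability implies it, with $\Lambda_{\mathrm{WH}}\le\Lambda_{\mathrm{WA}}$, because compactly supported continuous functions lie in $C_0(G)$. The Haagerup property implies it because a positive definite $\varphi$ has $\varphi(h^{-1}g)=\langle\xi_g,\xi_h\rangle$ with $\|\xi_g\|^2=\varphi(1)$, so $\|\varphi_i\|_{B_2}\le\varphi_i(1)\to1$ and a tail of the net is bounded.

\subsection*{The question}
The question comes from Knudby and Li \cite{KL}. It consists of three separate implications, each comparing one property on $G_{\mathrm d}$ and on $G$. Is it true for every locally compact group $G$ that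
\begin{enumerate}
\item[(a)] if $G_{\mathrm d}$ has the Haagerup property, then so does $G$;
\item[(b)] if $G_{\mathrm d}$ is weakly amenable, then so is $G$;
\item[(c)] if $G_{\mathrm d}$ has the weak Haagerup property, then so does $G$?
\end{enumerate}

There are reasons to guess yes. The analogue for amenability holds: $G$ is amenable if and only if the bounded continuous functions on $G$ carry a left invariant mean, and an invariant mean on $\ell^\infty(G_{\mathrm d})$ restricts to one. The implications hold when $G$ is discrete or compact. They also hold when $G$ has a compact open normal subgroup $K$ and the quotient map $q\colon G\to G/K$ has a section that is a homomorphism. Then the discrete group $G/K$ is isomorphic to a subgroup of $G_{\mathrm d}$ and inherits the property by restriction; and if $\varphi$ is one of the approximating functions on $G/K$, then $\varphi\circ q$ is continuous, has the same kind of decay because $q^{-1}$ of a finite set is compact, and has a kernel represented by the same vectors, while compact subsets of $G$ have finite image under $q$.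

There is also a reason for doubt. A function in $c_0(G_{\mathrm d})$ has countable support. If $G$ is not discrete, this support is null for Haar measure, so smoothing the function by convolution gives $0$. Unlike a mean, the approximating net on $G_{\mathrm d}$ cannot be carried over to $G$ directly.

\subsection*{The result}
All three implications fail, for one and the same group.

\begin{theorem}\label{thm:main}
There is a locally compact group $G$ that is second countable, totally disconnected and compactly generated, with a compact open normal subgroup $K$ and a closed amenable normal subgroup $M\supset K$, such that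
\begin{enumerate}
\item[(1)] $G$ is a closed subgroup of a direct product of a compact group and a finitely generated discrete group;
\item[(2)] $G_{\mathrm d}$ has the Haagerup property and $\Lambda_{\mathrm{WA}}(G_{\mathrm d})=\Lambda_{\mathrm{WH}}(G_{\mathrm d})=1$;
\item[(3)] $G$ does not have the weak Haagerup property. More strongly, for no $C$ is there a net $(\varphi_i)$ in $B_2(G)$ with $\|\varphi_i\|_{B_2}\le C$, with $\varphi_i\to1$ uniformly on compact sets, and with $\varphi_i|_{Mg}\in C_0(Mg)$ for every coset $Mg$.
\end{enumerate}
\end{theorem}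

Thus the three hypotheses on $G_{\mathrm d}$, taken together and with the best possible constants, do not imply the weakest of the three conclusions for $G$. The group belongs to an explicit family $G_S$, all of whose members are counterexamples (Theorem~\ref{thm:family}).

\subsection*{The idea}
If $K$ is a compact open normal subgroup of $G$, averaging over $K$ moves the weak Haagerup property from $G$ to the discrete group $G/K$ (Section~\ref{sec:schur}). In $G_{\mathrm d}$ the subgroup $K$ is an arbitrary infinite normal subgroup, over which nothing can be averaged. So it suffices to find a good abstract group with a bad quotient whose kernel can be made compact. We take a subgroup of $\mathrm{SL}_2(R)$ for the compact ring $R=\mathbb{F}_p[[x,t]]$ and its reduction modulo $t^2$ (Section~\ref{sec:group}). The ring $R$ is a domain, and $\mathrm{SL}_2$ of a finitely generated domain of characteristic $p$ acts properly on a finite product of trees, which makes $G_{\mathrm d}$ good (Section~\ref{sec:trees}). The ring $R/t^2R$ has nilpotent elements, and $\mathrm{SL}_2(R/t^2R)$ contains semidirect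 products $\mathfrak{sl}_2(\mathbb{F}_p[x])\rtimes S$. Section~\ref{sec:pingpong} proves a general obstruction to the weak Haagerup property for groups with an abelian normal subgroup, and Section~\ref{sec:gamma} verifies its hypotheses for these semidirect products. Section~\ref{sec:end} assembles the proofs.

\section{Schur norms, subgroups and compact quotients}\label{sec:schur}

For a set $X$ let $(e_x)_{x\in X}$ be the standard basis of $\ell^2(X)$.

\begin{lemma}\label{lem:schur}
Let $\Phi,\Phi',\Phi_1,\Phi_2,\dots$ be kernels on $X$.
\begin{enumerate}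
\item[(S1)] For any map $f\colon X'\to X$, the kernel $\Phi(f(x'),f(y'))$ on $X'$ has Schur norm at most $\|\Phi\|_{\mathrm S}$, and it is positive definite if $\Phi$ is.
\item[(S2)] If $c_m\in\mathbb{C}$ and $\sum_m|c_m|\,\|\Phi_m\|_{\mathrm S}<\infty$, then $\|\sum_mc_m\Phi_m\|_{\mathrm S}\le\sum_m|c_m|\,\|\Phi_m\|_{\mathrm S}$.
\item[(S3)] $\|\Phi\Phi'\|_{\mathrm S}\le\|\Phi\|_{\mathrm S}\|\Phi'\|_{\mathrm S}$, and $\Phi\Phi'$ is positive definite if $\Phi$ and $\Phi'$ are.
\end{enumerate}
\end{lemma}

\begin{proof}
For (S1) use the vectors $\xi_{f(x')},\eta_{f(y')}$. For (S3) use $\xi_x\otimes\xi'_x$ and $\eta_y\otimes\eta'_y$. For (S2) discard the terms with $c_m=0$, represent $\Phi_m$ as in \eqref{eq:schur} with constants $C_m$ such that $\sum_m|c_m|C_m$ is as close to the right side as we wish, and use $\bigoplus_mc_m|c_m|^{-1/2}\xi^{(m)}_x$ and $\bigoplus_m|c_m|^{1/2}\eta^{(m)}_y$, whose squared norms are at most $\sum_m|c_m|C_m$.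
\end{proof}

The group $G_{\mathrm d}$ will be uncountable, and we shall control only its finitely generated subgroups. This is enough.

\begin{lemma}\label{lem:local}
Let $\Delta$ be a discrete group.
\begin{enumerate}
\item[(i)] Each of the three properties passes from $\Delta$ to its subgroups.
\item[(ii)] If every finitely generated subgroup $H$ of $\Delta$ has the Haagerup property and $\Lambda_{\mathrm{WA}}(H)=1$, then $\Delta$ has the Haagerup property and $\Lambda_{\mathrm{WA}}(\Delta)=\Lambda_{\mathrm{WH}}(\Delta)=1$.
\end{enumerate}
\end{lemma}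

\begin{proof}
For (i), restrict the net and use (S1). For (ii), let $\varphi$ be a function on a subgroup $H$ with $\varphi(h^{-1}g)=\langle\xi_g,\eta_h\rangle$, and let $\varphi^0$ be its extension by $0$ to $\Delta$. Choose a representative in each left coset and write $g=c(g)g'$ with $c(g)$ the representative of $gH$ and $g'\in H$. If $gH=hH$ then $h^{-1}g=h'^{-1}g'$, and otherwise $h^{-1}g\notin H$. Hence
\[
\varphi^0(h^{-1}g)=\langle\xi_{g'}\otimes e_{gH},\,\eta_{h'}\otimes e_{hH}\rangle\qquad(g,h\in\Delta),
\]
so $\|\varphi^0\|_{B_2}\le\|\varphi\|_{B_2}$, and $\varphi^0$ is positive definite if $\varphi$ is. Given a finite set $Q\subset\Delta$ and $\varepsilon>0$, take on $H=\langle Q\rangle$ a positive definite $c_0$ function and a finitely supported function of $B_2$-norm at most $1+\varepsilon$, both within $\varepsilon$ of $1$ on $Q$, and extend them by $0$. The nets indexed by the pairs $(Q,\varepsilon)$ give the Haagerup property and, after restricting to $\varepsilon\le C-1$, weak amenability with any constant $C>1$. Finally $1\le\Lambda_{\mathrm{WH}}\le\Lambda_{\mathrm{WA}}$.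
\end{proof}

The next lemma is the only place where the topology of $G$ enters the negative half of the proof.

\begin{lemma}\label{lem:average}
Let $K$ be a compact open normal subgroup of a locally compact group $G$, let $q\colon G\to\Gamma=G/K$ be the quotient map onto the discrete group $\Gamma$, and let $dc$ be the normalized Haar measure of $K$. For $\varphi\in B_2(G)$ define $\varphi'$ on $\Gamma$ by $\varphi'(q(g))=\int_K\varphi(gc)\,dc$.
\begin{enumerate}
\item[(i)] $\|\varphi'\|_{B_2}\le\|\varphi\|_{B_2}$.
\item[(ii)] If $\Sigma\subseteq\Gamma$ and $\varphi|_{q^{-1}(\Sigma)}\in C_0(q^{-1}(\Sigma))$, then $\varphi'|_\Sigma\in c_0(\Sigma)$.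
\item[(iii)] If $\varphi_i\to1$ uniformly on compact sets, then $\varphi_i'\to1$ pointwise.
\end{enumerate}
\end{lemma}

\begin{proof}
The function $\varphi'$ is well defined by left invariance of $dc$, and (iii) holds because each coset $gK$ is compact.

(ii) The compact set $\{g\in q^{-1}(\Sigma):|\varphi(g)|\ge\varepsilon\}$ is covered by finitely many of the open cosets of $K$. On every other coset in $q^{-1}(\Sigma)$ we have $|\varphi|<\varepsilon$, hence $|\varphi'|\le\varepsilon$.

(i) Write $\varphi(h^{-1}g)=\langle\xi_g,\eta_h\rangle$ with vectors of norm at most $\sqrt C$. We want to average $\xi_g$ over cosets, but $g\mapsto\xi_g$ need not be measurable. Replace the Hilbert space by the closed span $\mathcal{H}$ of the $\eta_h$, and $\xi_g$ by its projection to $\mathcal{H}$; the inner products do not change and the norms do not grow. Now $g\mapsto\langle\xi_g,\zeta\rangle$ is continuous when $\zeta$ is a linear combination of the $\eta_h$, because $\varphi$ is continuous, and then for all $\zeta\in\mathcal{H}$ by uniform approximation. Let $\rho\colon\Gamma\to G$ be any map with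 $q\circ\rho=\mathrm{id}$. For $a\in\Gamma$ let $\xi'_a\in\mathcal{H}$ be the vector with $\langle\xi'_a,\zeta\rangle=\int_K\langle\xi_{\rho(a)c},\zeta\rangle\,dc$ for all $\zeta$; then $\|\xi'_a\|\le\sqrt C$. Since $q(\rho(b)^{-1}\rho(a))=b^{-1}a$,
\[
\varphi'(b^{-1}a)=\int_K\varphi(\rho(b)^{-1}\rho(a)c)\,dc=\langle\xi'_a,\eta_{\rho(b)}\rangle .\qedhere
\]
\end{proof}

\section{The groups $G_S$}\label{sec:group}

Lemma~\ref{lem:average} suggests a recipe. Let $L$ be a compact group, $K$ a closed normal subgroup, and $\Gamma$ a subgroup of $L/K$. Take the preimage of $\Gamma$ in $L$, keep the compact topology on $K$, and declare $K$ open. The result is a locally compact group $G$ that is abstractly a subgroup of $L$ and has $G/K\cong\Gamma$ discrete. We need $L_{\mathrm d}$ good and $\Gamma$ bad.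

Let $p$ be an odd prime and $R=\mathbb{F}_p[[x,t]]$, with the topology of coefficientwise convergence. This is a compact, metrizable, totally disconnected topological ring, and it is a domain because the homogeneous parts of lowest degree multiply. The ideal $t^2R$ is closed, and $R/t^2R=\mathbb{F}_p[[x]][t]/(t^2)=\mathbb{F}_p[[x]]\oplus t\,\mathbb{F}_p[[x]]$. For a ring $A$ let $\mathfrak{sl}_2(A)$ be the additive group of $2\times2$ matrices of trace $0$ over $A$; it is the free $A$-module on the matrix units $E_{12},E_{21}$ and $D=\operatorname{diag}(1,-1)$. Put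
\[
u(a)=\begin{pmatrix}1&a\\0&1\end{pmatrix},\qquad \gamma=\begin{pmatrix}x&-1\\1&0\end{pmatrix},\qquad \delta=u(1)\gamma u(1)^{-1},
\]
and let $S$ be any subgroup of $\mathrm{SL}_2(\mathbb{F}_p[x])$ that contains $\gamma$ and $\delta$, for example $S=\mathrm{SL}_2(\mathbb{F}_p[x])$. In $\mathrm{SL}_2(R/t^2R)$ consider
\[
N=\{1+tX: X\in\mathfrak{sl}_2(\mathbb{F}_p[x])\},\qquad \Gamma_S=NS .
\]
Here $\det(1+tX)=1+t\operatorname{tr}X=1$. From $(1+tX)(1+tX')=1+t(X+X')$ and $s(1+tX)s^{-1}=1+t\,sXs^{-1}$ we see that $N$ is a group isomorphic to $(\mathfrak{sl}_2(\mathbb{F}_p[x]),+)$ and normalized by $S$. Also $N\cap S=\{1\}$, since elements of $S$ do not involve $t$. So $\Gamma_S=N\rtimes S$, with $S$ acting on $\mathfrak{sl}_2(\mathbb{F}_p[x])$ by conjugation. Give the countable group $\Gamma_S$ the \emph{discrete} topology and set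
\[
G_S=\{(g,\sigma)\in\mathrm{SL}_2(R)\times\Gamma_S:\ g\equiv\sigma \bmod t^2\}.
\]

\begin{lemma}\label{lem:structure}
The group $G_S$ is a closed subgroup of $\mathrm{SL}_2(R)\times\Gamma_S$; it is locally compact, second countable and totally disconnected. The projection $q\colon G_S\to\Gamma_S$ is onto, and its kernel $K$ is compact and open. The projection $G_S\to\mathrm{SL}_2(R)$ is injective.
\end{lemma}

\begin{proof}
The group $\mathrm{SL}_2(R)$ is closed in $R^4$, so it is compact, metrizable and totally disconnected, and $\Gamma_S$ is countable and discrete. The set $G_S$ is where the two continuous homomorphisms $(g,\sigma)\mapsto g\bmod t^2$ and $(g,\sigma)\mapsto\sigma$ into the Hausdorff group $\mathrm{SL}_2(R/t^2R)$ agree, so it is a closed subgroup. This gives the first sentence. The kernel $K$ is $\{g\in\mathrm{SL}_2(R):g\equiv1\bmod t^2\}\times\{1\}$, which is compact, and it is open because $\Gamma_S$ is discrete. The image of $q$ contains $S$, since $S\subset\mathrm{SL}_2(\mathbb{F}_p[x])\subset\mathrm{SL}_2(R)$. It contains $N$: for $X=aD+bE_{12}+cE_{21}$ the element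 $1+ta$ is a unit of $R$ with inverse $\equiv1-ta$, and
\[
\begin{pmatrix}1+ta&0\\0&(1+ta)^{-1}\end{pmatrix}\begin{pmatrix}1&tb\\0&1\end{pmatrix}\begin{pmatrix}1&0\\tc&1\end{pmatrix}\equiv(1+taD)(1+tbE_{12})(1+tcE_{21})\equiv1+tX
\]
modulo $t^2$. Finally, $\sigma$ is determined by $g$.
\end{proof}

\begin{theorem}\label{thm:family}
Let $p$ be an odd prime, let $S\subseteq\mathrm{SL}_2(\mathbb{F}_p[x])$ be a subgroup containing $\gamma$ and $\delta$, and let $G=G_S$. Then $G_{\mathrm d}$ has the Haagerup property and $\Lambda_{\mathrm{WA}}(G_{\mathrm d})=\Lambda_{\mathrm{WH}}(G_{\mathrm d})=1$, but $G$ does not have the weak Haagerup property. Hence \textup{(a)}, \textup{(b)} and \textup{(c)} all fail.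
\end{theorem}

\begin{remark}\label{rem:nonsplit}
By the introduction, $q$ cannot have a homomorphic section, and one sees this directly. The element $1+tD\in N$ has order $p$. A lift to $\mathrm{SL}_2(R)$ has the form $1+tY$ with $Y\equiv D\bmod t$, and $(1+tY)^p=1+t^pY^p\ne1$ because $Y^p\equiv D^p=D\not\equiv0\bmod t$.
\end{remark}

The variable $t$ produces the abelian group $N$. The variable $x$ appears in two completions of $\mathbb{F}_p[x]$. The ring $\mathbb{F}_p[[x]]$ serves only to place $\Gamma_S$ inside a quotient of a compact group. The field $\mathbb{F}_p((1/x))$, in which $\mathbb{F}_p[x]$ is discrete, will describe the dual group of $N$ in Section~\ref{sec:gamma}.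

\section{Proper actions on products of trees}\label{sec:trees}

If a group acts on a tree with finitely many elements moving a base vertex a distance at most $n$, for every $n$, then the functions $r^{\ell(g)}$, with $\ell(g)$ the displacement and $r\uparrow1$, give the Haagerup property as soon as they are positive definite. Weak amenability needs finite support, so we must cut off the tail $\sum_{m>n}r^m1_{\{\ell=m\}}$ at small cost in Schur norm. For this the Schur norms of the sphere kernels must grow more slowly than $r^{-m}$ for every $r<1$. They grow linearly, however the tree branches.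

\begin{lemma}\label{lem:tree}
Let $T$ be a tree, not necessarily locally finite, with graph distance $d$ on its vertices. For $0<r<1$ the kernel $r^{d(v,w)}$ is positive definite with Schur norm at most $1$. The kernel $\Sigma_n(v,w)=1_{\{d(v,w)=n\}}$ has Schur norm at most $2n$ for $n\ge1$ and at most $1$ for $n=0$.
\end{lemma}

\begin{proof}
The device is to read the distance off rays that all flow to one end. Attach an infinite ray to some vertex of $T$; distances in $T$ do not change. For a vertex $v$ let $v=v_0,v_1,v_2,\dots$ be the geodesic ray from $v$ that eventually runs along the attached ray. For vertices $v,w$ of $T$ let $v_a=w_b$ be the first common vertex of their two rays. The path from $v$ to $v_a$ and back to $w$ does not backtrack, so $d(v,w)=a+b$; and $v_i=w_j$ if and only if $(i,j)=(a+l,b+l)$ for some $l\ge0$. (For the line $\mathbb{Z}$ flowing to $+\infty$ we have $v_i=v+i$, and $a=w-v$, $b=0$ when $v\le w$.)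

Put $\xi_v=\sqrt{1-r^2}\sum_{i\ge0}r^ie_{v_i}$. Then
\[
\langle\xi_v,\xi_w\rangle=(1-r^2)\sum_{l\ge0}r^{a+b+2l}=r^{d(v,w)},
\]
and the $\xi_v$ are unit vectors (take $w=v$). Next let $\Phi_{ij}(v,w)=\langle e_{v_i},e_{w_j}\rangle$, of Schur norm at most $1$, and $\Psi_n=\sum_{i+j=n}\Phi_{ij}$, with $\Psi_n=0$ for $n<0$. Then $\Psi_n(v,w)$ counts the $l\ge0$ with $d(v,w)+2l=n$, so it is $1$ if $d(v,w)\le n$ and $d(v,w)\equiv n\pmod2$, and $0$ otherwise. Hence $\Sigma_n=\Psi_n-\Psi_{n-2}$. For $n\ge1$ this is a signed sum of $(n+1)+(n-1)$ kernels $\Phi_{ij}$, and $\Sigma_0=\Phi_{00}$; apply (S2).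
\end{proof}

\begin{lemma}\label{lem:proper}
Let a discrete group $H$ act by automorphisms on trees $T_1,\dots,T_J$ with base vertices $o_j$, put $\ell_j(g)=d_j(o_j,go_j)$, and suppose that $\{g\in H:\ell_j(g)\le n\text{ for all }j\}$ is finite for every $n$. Then $H$ has the Haagerup property and $\Lambda_{\mathrm{WA}}(H)=1$.
\end{lemma}

\begin{proof}
Since $\ell_j(h^{-1}g)=d_j(go_j,ho_j)$, the kernels of $r^{\ell_j}$ and $1_{\{\ell_j=m\}}$ are pulled back along $g\mapsto go_j$ from those of Lemma~\ref{lem:tree}, and (S1) applies. By (S3), $\varphi_r=\prod_jr^{\ell_j}$ is positive definite. If $\varphi_r(g)\ge\varepsilon$ then $r^{\ell_j(g)}\ge\varepsilon$ for every $j$, which leaves finitely many $g$; so $\varphi_r\in c_0(H)$. Also $\varphi_r\to1$ pointwise as $r\to1$.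

The function $\varphi_{r,n}=\prod_jr^{\ell_j}1_{\{\ell_j\le n\}}$ has finite support. From
\[
r^{\ell_j}1_{\{\ell_j\le n\}}=r^{\ell_j}-\sum_{m>n}r^m1_{\{\ell_j=m\}}
\]
and (S2), (S3) we get $\|\varphi_{r,n}\|_{B_2}\le(1+\sum_{m>n}2mr^m)^J$. For each $r$ choose $n(r)\ge(1-r)^{-1}$ with $\sum_{m>n(r)}2mr^m\le1-r$. As $r\to1$, the bound tends to $1$ and $\varphi_{r,n(r)}\to1$ pointwise.
\end{proof}

The trees come from valuations. Let $F$ be a field with a discrete valuation $\nu'$ whose value group is $\mathbb{Z}$, with valuation ring $\mathcal{O}$ and uniformizer $\varpi$; completeness is not required. We recall the Bruhat--Tits tree from \cite[Ch.~II, \S1]{Serre}. A lattice is a free $\mathcal{O}$-submodule of rank $2$ that spans $F^2$, and the vertices are the classes of lattices up to scalars. For two lattices there is a basis $f_1,f_2$ of the first such that $\varpi^af_1,\varpi^bf_2$ is a basis of the second, and $|a-b|$ depends only on the two classes. Joining classes with $|a-b|=1$ gives a tree, $|a-b|$ is its graph distance, and $\mathrm{GL}_2(F)$ acts by automorphisms. Let $o$ be the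 class of $\mathcal{O}^2$ and $g\in\mathrm{SL}_2(F)$. The statement about bases says that $g=g_1\operatorname{diag}(\varpi^a,\varpi^b)g_2$ with $g_1,g_2\in\mathrm{GL}_2(\mathcal{O})$ and, say, $a\le b$. Then $a+b=\nu'(\det g)=0$, and $a$ is the least valuation of an entry of $g$, since multiplication by $\mathrm{GL}_2(\mathcal{O})$ preserves that minimum. Therefore
\begin{equation}\label{eq:displacement}
d(o,go)=b-a=-2\min_{i,l}\nu'(g_{il}).
\end{equation}
So $\mathrm{SL}_2(A)$ acts properly on a product of such trees once only finitely many elements of $A$ have all their valuations bounded below by a given constant.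

For $A=\mathbb{F}_p[y]$ one valuation suffices, namely $-\deg$: there are finitely many polynomials of bounded degree. For $A=\mathbb{F}_p[y,y^{-1}]$ it does not, since $-\deg(y^{-m})\ge0$ for all $m\ge0$; one adds the order of vanishing at $y=0$. These two valuations are the extensions to $\mathbb{F}_p(y)$ of $-\deg$ on $\mathbb{F}_p(y+y^{-1})$, and the automorphism $y\leftrightarrow y^{-1}$ exchanges them. The general case follows this pattern.

\begin{lemma}\label{lem:valuations}
Let $A$ be a finitely generated $\mathbb{F}_p$-algebra that is a domain. Then $\mathrm{SL}_2(A)$, and hence each of its subgroups, satisfies the hypothesis of Lemma~\ref{lem:proper}.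
\end{lemma}

\begin{proof}
By Noether normalization, $A$ is a finitely generated module over a polynomial subring $B=\mathbb{F}_p[y_1,\dots,y_d]$. If $d=0$ then $A$ and $\mathrm{SL}_2(A)$ are finite, and a one-point tree will do. Let $d\ge1$. Let $F_0\subseteq F_1$ be the fraction fields of $B\subseteq A$, let $m=[F_1:F_0]<\infty$, and let $F\supseteq F_1$ be a finite normal extension of $F_0$ (not necessarily separable). The formula $\nu_0(f/f')=\deg f'-\deg f$, with the total degree, defines a discrete valuation on $F_0$. A valuation extends to any finite extension field, and the old value group has finite index in the new one; so $\nu_0$ extends to a valuation $\nu$ on $F$ with value group $e^{-1}\mathbb{Z}$ for some integer $e\ge1$. Let $\tau_1,\dots,\tau_J$ be the elements of the finite group $\operatorname{Aut}(F/F_0)$ and $\nu_j=\nu\circ\tau_j$.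

\emph{Claim: $A_n=\{a\in A:\nu_j(a)\ge-n\text{ for all }j\}$ is finite for every $n\ge0$.} Let $a\in A_n$ have minimal polynomial $P$ over $F_0$, of degree at most $m$. As $a$ is integral over $B$ and $B$ is integrally closed, the coefficients of $P$ lie in $B$. As $F/F_0$ is normal, $P$ splits in $F$ and $\operatorname{Aut}(F/F_0)$ permutes its roots transitively, so every root has the form $\tau_j(a)$ and satisfies $\nu(\tau_j(a))=\nu_j(a)\ge-n$. Each coefficient $c$ of $P$ is, up to sign, a sum of products of at most $m$ roots, so $\nu(c)\ge-mn$; that is, $c=0$ or $\deg c\le mn$. Since $\mathbb{F}_p$ is finite, there are finitely many such $c$, hence finitely many $P$, each with at most $m$ roots.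

Let $T_j$ be the Bruhat--Tits tree of $F$ for $\nu_j'=e\nu_j$, with base vertex $o_j$. If $g\in\mathrm{SL}_2(A)$ has $d_j(o_j,go_j)\le n$ for all $j$, then by \eqref{eq:displacement} every entry satisfies $\nu_j(g_{il})\ge-n/(2e)\ge-n$ for all $j$, so it lies in $A_n$.
\end{proof}

The neighbors of a vertex correspond to the points of the projective line over the residue field. For $d\ge2$ that field is infinite, because every nonzero polynomial in $y_1/y_2$ has valuation $0$. This is why Lemma~\ref{lem:tree} allows trees that are not locally finite.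

\begin{proposition}\label{prop:good}
Every subgroup $\Delta$ of $\mathrm{SL}_2(R)$, with the discrete topology, has the Haagerup property and $\Lambda_{\mathrm{WA}}(\Delta)=\Lambda_{\mathrm{WH}}(\Delta)=1$.
\end{proposition}

\begin{proof}
Let $H$ be generated by a finite set $Q\subset\Delta$, and let $A\subset R$ be the $\mathbb{F}_p$-algebra generated by the entries of the matrices in $Q\cup Q^{-1}$. Then $H\subseteq\mathrm{SL}_2(A)$, and $A$ is a domain because $R$ is. Apply Lemmas~\ref{lem:valuations}, \ref{lem:proper} and \ref{lem:local}(ii).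
\end{proof}

\section{A ping-pong obstruction}\label{sec:pingpong}

Let $\Gamma$ be a discrete group and $N$ a countably infinite abelian normal subgroup. The dual group $\widehat N$ of all characters $\chi\colon N\to\{z\in\mathbb{C}:|z|=1\}$, with pointwise convergence, is a compact metrizable group; $1$ denotes the trivial character. The group $\Gamma$ acts on $\widehat N$ by the homeomorphisms $(s\chi)(a)=\chi(s^{-1}as)$, which fix $1$. The obstruction concerns the dynamics of this action near the fixed point.

\begin{theorem}\label{thm:pingpong}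
Let $\Gamma$ be a discrete group and $N$ a countably infinite abelian normal subgroup. Let $s_1,\dots,s_n\in\Gamma$, let $W\ni1$ be open in $\widehat N$, and let $U_i,V_i\subseteq\widehat N$ be Borel sets such that no point lies in more than $\kappa$ of the $U_i$ or in more than $\kappa'$ of the $V_i$, and
\begin{equation}\label{eq:pp}
\chi\in W\setminus\{1\},\ \chi\notin U_i\ \Longrightarrow\ s_i^{-1}\chi\in V_i\qquad(1\le i\le n).
\end{equation}
If there is a net $\varphi_j\to1$ pointwise on $\Gamma$ with $\|\varphi_j\|_{B_2}\le C$ and $\varphi_j|_{Ng}\in c_0(Ng)$ for every $g\in\Gamma$, then $\sqrt n\le C(\sqrt\kappa+\sqrt{\kappa'})$.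
\end{theorem}

Condition \eqref{eq:pp} says that $W\setminus\{1\}\subseteq U_i\cup s_iV_i$. In the applications $U_i$ is a thin cone around an attracting direction of $s_i$ and $V_i$ a thin cone around its repelling directions.

\subsection*{Spectral measures}
We use the following standard facts. For a complex Borel measure $\mu$ on $\widehat N$ put $\widehat\mu(a)=\int\chi(a)\,d\mu(\chi)$, and for $s\in\Gamma$ let $(s_*\mu)(B)=\mu(s^{-1}B)$; then $\widehat{s_*\mu}(a)=\int(s\chi)(a)\,d\mu(\chi)=\widehat\mu(s^{-1}as)$.
\begin{enumerate}
\item[(F1)] A unitary representation $\pi$ of $N$ on $\mathcal{H}$ has a projection-valued Borel measure $E$ on $\widehat N$ with $\pi(a)=\int\chi(a)\,dE(\chi)$. For bounded Borel $f$ the operators $E(f)=\int f\,dE$ satisfy $E(ff')=E(f)E(f')$, $E(f)^*=E(\overline f)$, $\|E(f)\|\le\sup|f|$. The measure $\mu=\langle E(\cdot)\xi,\eta\rangle$ has $\widehat\mu(a)=\langle\pi(a)\xi,\eta\rangle$ and total variation at most $\|\xi\|\|\eta\|$, because $\sum_l\|E(B_l)\xi\|\|E(B_l)\eta\|\le\|\xi\|\|\eta\|$ for a partition $(B_l)$.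
\item[(F2)] Linear combinations of the functions $\chi\mapsto\chi(a)$ are dense in $C(\widehat N)$, by the Stone--Weierstrass theorem. So $\widehat\mu$ determines $\mu$. Also, if the $\mu_j$ have bounded total variation and $\widehat{\mu_j}\to1$ pointwise, then $\int f\,d\mu_j\to f(1)$ for every $f\in C(\widehat N)$: this holds for $f(\chi)=\chi(a)$ and passes to uniform limits of linear combinations.
\item[(F3)] The abelian group $N$ has an invariant mean: a positive linear functional $\mathcal{M}$ on $\ell^\infty(N)$ with $\mathcal{M}(1)=1$, invariant under translations. We write $\mathcal{M}_b[\cdots]$ to show the variable. It vanishes on $c_0(N)$: all point masses have the same mean $\theta\ge0$, and $l\theta\le1$ for every $l$ because $N$ is infinite.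
\end{enumerate}

\begin{lemma}\label{lem:atom}
In \textup{(F1)}, if $\widehat\mu\in c_0(N)$ then $\mu(\{1\})=0$.
\end{lemma}

\begin{proof}
We show that $\mu(\{1\})=\mathcal{M}_a[\langle\pi(a)\xi,\eta\rangle]$ and apply (F3). Since $\|\pi(a)\zeta-\zeta\|^2=\int|\chi(a)-1|^2\,d\langle E(\chi)\zeta,\zeta\rangle$ and $\{1\}$ is the countable intersection of the sets $\{\chi:\chi(a)=1\}$, the range of $P=E(\{1\})$ is the space of invariant vectors. Its orthogonal complement is the closed span of the vectors $\pi(a_0)\zeta-\zeta$. The bounded functional $\xi\mapsto\mathcal{M}_a[\langle\pi(a)\xi,\eta\rangle]$ vanishes on these vectors by invariance of $\mathcal{M}$, and it equals $\langle\xi,\eta\rangle$ on invariant $\xi$. So its value at any $\xi$ is $\langle P\xi,\eta\rangle$.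
\end{proof}

\subsection*{The positive definite case}
Suppose first that the $\varphi_j$ are positive definite. After dividing by $\varphi_j(1)$ we have $\varphi_j(g)=\langle\pi_j(g)\xi_j,\xi_j\rangle$ for a unitary representation $\pi_j$ of $\Gamma$ and a unit vector $\xi_j$. Let $E_j$ be the spectral measure of $\pi_j|_N$ and $\mu_j=\langle E_j(\cdot)\xi_j,\xi_j\rangle$, a probability measure with $\widehat{\mu_j}=\varphi_j|_N$. It has three properties. It has no atom at $1$, by Lemma~\ref{lem:atom}. It concentrates near $1$: $\mu_j(W)\to1$, by (F2) applied to a continuous $f$ with $0\le f\le1_W$ and $f(1)=1$. It is almost invariant: the measure $\langle E_j(\cdot)\pi_j(s)\xi_j,\pi_j(s)\xi_j\rangle$ has transform $\varphi_j(s^{-1}as)$, so it equals $s_*\mu_j$, and therefore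
\[
|s_*\mu_j(B)-\mu_j(B)|\le2\|\pi_j(s)\xi_j-\xi_j\|=2\sqrt{2-2\operatorname{Re}\varphi_j(s)}\to0
\]
uniformly in $B$. By \eqref{eq:pp}, $\mu_j(W)\le\mu_j(U_i)+\mu_j(s_iV_i)\le\mu_j(U_i)+\mu_j(V_i)+o(1)$. Summing over $i$ gives $n\le\kappa+\kappa'$ in the limit.

\begin{example}\label{ex:z2}
Let $\Gamma=\mathbb{Z}^2\rtimes\mathrm{SL}_2(\mathbb{Z})$ and $N=\mathbb{Z}^2$. With $\omega(y,a)=y_1a_2-y_2a_1$ put $\chi_y(a)=\exp(2\pi i\,\omega(y,a))$ for $y\in\mathbb{R}^2$. This identifies $\widehat N$ with $\mathbb{R}^2/\mathbb{Z}^2$, and $s\chi_y=\chi_{sy}$ because $\mathrm{SL}_2$ preserves $\omega$. Near $1$ the action is thus the linear action on $\mathbb{R}^2$, and we look at directions. Let $g_i$ be the transpose of $u(i)$, so that $g_i[1:0]=[1:i]$, and choose pairwise disjoint open neighborhoods $\mathcal{U}_i$ of $[1:i]$ in $\mathbb{P}^1(\mathbb{R})$ for $1\le i\le n$. The points outside $g_i^{-1}\mathcal{U}_i$ have the form $[\theta:1]$ with $\theta$ bounded, and $u(m)[\theta:1]=[1:(\theta+m)^{-1}]\to[1:0]$ uniformly as $m\to\infty$. So for large $m$ the element $s_i=g_iu(m)g_i^{-1}$ maps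 the complement of $\mathcal{U}_i$ into $\mathcal{U}_i$; equivalently, $[y]\notin\mathcal{U}_i$ implies $[s_i^{-1}y]\in\mathcal{U}_i$. Let $Q=(-\frac12,\frac12)^2$, on which $y\mapsto\chi_y$ is a homeomorphism onto an open set. Put $U_i=V_i=\{\chi_y:0\ne y\in Q,\ [y]\in\mathcal{U}_i\}$ and $W=\{\chi_y:|y|<\varepsilon\}$, with $\varepsilon<\frac12$ so small that $s_i^{-1}y\in Q$ for $|y|<\varepsilon$. Then \eqref{eq:pp} holds with $\kappa=\kappa'=1$. With $n=3$ the positive definite case already excludes the Haagerup property. Theorem~\ref{thm:pingpong} gives $\sqrt n\le2C$ for all $n$, which excludes the weak Haagerup property.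
\end{example}

\subsection*{The general case}
For a Herz--Schur multiplier there is no representation, hence no spectral measure, and no positivity. The first step recovers a representation of $N$, though not of $\Gamma$, by averaging the vectors in \eqref{eq:schur} over $N$. In place of one probability measure we get a family of complex measures $\mu_{g,h}$, and in place of almost invariance an exact equivariance of the family. The second step uses equivariance to test all the $U_i$ against one vector and all the $V_i$ against another; the Cauchy--Schwarz inequality then costs a square root.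

\begin{proof}[Proof of Theorem~\ref{thm:pingpong}]
It suffices to prove the inequality with any $C'>C$ in place of $C$, so we may assume that each $\varphi_j$ has a representation \eqref{eq:schur} with constant $C$.

\emph{Step 1: the measures $\mu_{g,h}$.} Fix $\varphi=\varphi_j$ and write $\varphi(h^{-1}g)=\langle x_g,y_h\rangle$ with $x_g,y_h\in\mathcal{H}_0$ of norm at most $\sqrt C$. On the bounded functions $\alpha\colon N\to\mathcal{H}_0$ consider the positive semidefinite form $\mathcal{M}_b[\langle\alpha(b),\beta(b)\rangle]$, and let $\mathcal{H}$ be the Hilbert space obtained by dividing out its null space and completing. The operators $(\pi(a)\alpha)(b)=\alpha(ba)$ satisfy $\pi(a)\pi(a')=\pi(aa')$ and preserve the form by invariance of $\mathcal{M}$, so they define a unitary representation of $N$ on $\mathcal{H}$. Let $\xi_g,\eta_h\in\mathcal{H}$ be the classes of $b\mapsto x_{bg}$ and $b\mapsto y_{bh}$. They have norm at most $\sqrt C$, and since $(bh)^{-1}(bag)=h^{-1}ag$ does not depend on $b$,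
\[
\langle\pi(a)\xi_g,\eta_h\rangle=\mathcal{M}_b[\langle x_{bag},y_{bh}\rangle]=\varphi(h^{-1}ag)\qquad(a\in N,\ g,h\in\Gamma).
\]
Let $E$ be the spectral measure of $\pi$ and $\mu_{g,h}=\langle E(\cdot)\xi_g,\eta_h\rangle$. By (F1) it has total variation at most $C$ and $\widehat{\mu_{g,h}}(a)=\varphi(h^{-1}ag)$.

\emph{Equivariance:} $\mu_{sg,sh}=s_*\mu_{g,h}$ for $s\in\Gamma$. Indeed both transforms equal $\varphi(h^{-1}s^{-1}asg)$, and (F2) applies.

\emph{No atom at $1$:} $\mu_{g,1}(\{1\})=0$. Indeed the transform $a\mapsto\varphi(ag)$ lies in $c_0(N)$ by hypothesis, and Lemma~\ref{lem:atom} applies.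

\emph{Step 2: the estimate.} Fix $f\in C(\widehat N)$ with $0\le f\le1$, $f(1)=1$ and $f=0$ off $W$. Put $W_i=W\setminus(U_i\cup\{1\})$, so that $s_i^{-1}W_i\subseteq V_i$ by \eqref{eq:pp}. As $f$ vanishes off $W$ and $\mu_{s_i,1}$ has no atom at $1$,
\[
\int f\,d\mu_{s_i,1}=\int f1_{U_i\setminus\{1\}}\,d\mu_{s_i,1}+\int f1_{W_i}\,d\mu_{s_i,1}.
\]
The first term is $\langle E(f1_{U_i\setminus\{1\}})\xi_{s_i},E(U_i)\eta_1\rangle$, of modulus at most $\sqrt C\,\|E(U_i)\eta_1\|$. For the second, equivariance gives $\mu_{s_i,1}=(s_i)_*\mu_{1,s_i^{-1}}$, so the term equals $\int f_i\,d\mu_{1,s_i^{-1}}$ with $f_i(\chi)=(f1_{W_i})(s_i\chi)$. Since $f_i$ vanishes off $s_i^{-1}W_i$, we have $0\le f_i\le1_{V_i}$. The term is therefore $\langle E(f_i)E(V_i)\xi_1,\eta_{s_i^{-1}}\rangle$, of modulus at most $\sqrt C\,\|E(V_i)\xi_1\|$. The vectors $\eta_1$ and $\xi_1$ do not depend on $i$, so the multiplicity bounds apply: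
\[
\sum_i\|E(U_i)\eta_1\|^2=\Bigl\langle E\Bigl(\sum_i1_{U_i}\Bigr)\eta_1,\eta_1\Bigr\rangle\le\kappa C,\qquad \sum_i\|E(V_i)\xi_1\|^2\le\kappa'C .
\]
By the Cauchy--Schwarz inequality,
\begin{equation}\label{eq:cs}
\Bigl|\sum_{i=1}^n\int f\,d\mu_{s_i,1}\Bigr|\le\sqrt C\sqrt n\sqrt{\kappa C}+\sqrt C\sqrt n\sqrt{\kappa'C}=C\sqrt n\,(\sqrt\kappa+\sqrt{\kappa'}).
\end{equation}

\emph{Step 3: the limit.} Let $j$ vary. The measures $\mu^{(j)}_{s_i,1}$ have total variation at most $C$, and their transforms $a\mapsto\varphi_j(as_i)$ tend to $1$ pointwise. By (F2) each integral in \eqref{eq:cs} tends to $f(1)=1$. Hence $n\le C\sqrt n\,(\sqrt\kappa+\sqrt{\kappa'})$.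
\end{proof}

The decay along cosets of $N$ and the infinitude of $N$ are used only to remove the atom at $1$, and both are needed. Without decay, $\varphi_j=1$ is an admissible net with $C=1$ in Example~\ref{ex:z2}. For $\Gamma=N$ finite, $W=\{1\}$ is open, \eqref{eq:pp} holds with empty sets and $\kappa=\kappa'=0$, and again $\varphi_j=1$ is admissible.

\section{Ping-pong for $\Gamma_S$}\label{sec:gamma}

We repeat Example~\ref{ex:z2} with $\mathbb{F}_p[x]$ in place of $\mathbb{Z}$ and the conjugation action on $\mathfrak{sl}_2$ in place of the action on the plane. Let $k=\mathbb{F}_p((1/x))$ be the field of Laurent series $\sum_{i\le i_0}c_ix^i$, with absolute value $|f|=p^{\deg f}$, where $\deg f$ is the largest exponent that occurs. The ring $O=\mathbb{F}_p[[1/x]]=\{f:|f|\le1\}$ is compact and open, and $k=\mathbb{F}_p[x]\oplus x^{-1}O$. So $k$ plays the role of $\mathbb{R}$, and $x^{-1}O$ that of the interval $(-\frac12,\frac12)$. Write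
\[
Y=\begin{pmatrix}y_1&y_2\\y_3&-y_1\end{pmatrix}\in\mathfrak{sl}_2(k),\qquad \|Y\|=\max_l|y_l|,\qquad \operatorname{Ad}(s)Y=sYs^{-1},
\]
and let $\mathfrak{sl}_2(x^{-1}O)=x^{-1}\mathfrak{sl}_2(O)$. We identify $N$ with $\mathfrak{sl}_2(\mathbb{F}_p[x])$.

\subsection*{The dual of $N$}
Let $\psi$ be a nontrivial character of $(\mathbb{F}_p,+)$, and let $\operatorname{res}f$ be the coefficient of $x^{-1}$ in $f\in k$. For $Y\in\mathfrak{sl}_2(k)$ put $\chi_Y(X)=\psi(\operatorname{res}\operatorname{tr}(XY))$, $X\in N$.

\begin{lemma}\label{lem:dual}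
The map $Y\mapsto\chi_Y$ restricts to an isomorphism of topological groups $\mathfrak{sl}_2(x^{-1}O)\to\widehat N$, and $s\chi_Y=\chi_{\operatorname{Ad}(s)Y}$ for $s\in S$ and $Y\in\mathfrak{sl}_2(k)$.
\end{lemma}

\begin{proof}
The characters of $\mathbb{F}_p$ are the maps $a\mapsto\psi(ca)$ with $c\in\mathbb{F}_p$. The group $N$ is an $\mathbb{F}_p$-vector space with basis $x^iD$, $x^iE_{12}$, $x^iE_{21}$ ($i\ge0$), so a character of $N$ is given by an arbitrary choice of $c\in\mathbb{F}_p$ for each basis vector, and pointwise convergence is the product topology on these choices. For $X=aD+bE_{12}+cE_{21}$ we have $\operatorname{tr}(XY)=2ay_1+by_3+cy_2$, and $\operatorname{res}(x^iy)$ is the coefficient of $x^{-i-1}$ in $y$. So $\chi_Y$ assigns to $x^iD$, $x^iE_{12}$, $x^iE_{21}$ the coefficients of $x^{-i-1}$ in $2y_1$, $y_3$, $y_2$. As $2$ is invertible and the topology of $x^{-1}O$ is that of coefficientwise convergence, the first claim follows. The second is $\operatorname{tr}(s^{-1}XsY)=\operatorname{tr}(X\,sYs^{-1})$.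
\end{proof}

\subsection*{Dynamics on the projective plane}
Let $\mathbb{P}=\mathbb{P}(\mathfrak{sl}_2(k))$. It is Hausdorff, and compact as the image of the compact set $\{\|Y\|=1\}$, into which every $Y\ne0$ can be scaled by a power of $x$. Two things differ from Example~\ref{ex:z2}. The matrices $u(a)$ have order $p$, so their powers contract nothing, and we use conjugates of $\gamma$, which has an eigenvalue of absolute value greater than $1$. And on $\mathbb{P}$ such an element attracts to a point but repels from a whole line. Two lines in a projective plane meet, so neighborhoods of the repelling lines cannot be disjoint. What can be arranged is that no three of the lines are concurrent, and this gives $\kappa'=2$.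

\begin{lemma}\label{lem:eigen}
There are $z_+,z_-\in k$ with $z_+z_-=1$ and $|z_+|=|x|>1$ such that $\gamma$ has eigenvectors $v^\pm=(z_\pm,1)^{\mathsf T}$ with eigenvalues $z_\pm$. The lines $k\,\delta^iv^+$ $(i\ge1)$ in $k^2$ are pairwise distinct, and so are the lines $k\,\delta^iv^-$.
\end{lemma}

\begin{proof}
Hensel's lemma says that a simple root in $\mathbb{F}_p$ of the reduction modulo $x^{-1}$ of a polynomial over $O$ lifts to a root in $O$. The polynomial $Z^2-Z+x^{-2}$ reduces to $Z(Z-1)$, so it has roots $Z_+\equiv1$ and $Z_-\equiv0$. Then $z_\pm=xZ_\pm$ are the roots of $z^2-xz+1$, with $z_+z_-=1$, $|z_+|=|x|$ and $|z_-|=|x|^{-1}$. Also $\gamma v^\pm=(xz_\pm-1,z_\pm)^{\mathsf T}=z_\pm v^\pm$.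

The matrix $\delta$ has eigenvectors $u(1)v^\pm=(z_\pm+1,1)^{\mathsf T}$ with eigenvalues $z_\pm$. We have $|z_++1|=|x|$ and $|z_-+1|=1$. So $z_+\ne z_-+1$, and $z_+\ne z_++1$; and $z_-$, of absolute value less than $1$, differs from both $z_\pm+1$. Thus neither $v^+$ nor $v^-$ is an eigenvector of $\delta$. For $j\ne0$ the eigenvalues $z_+^{j},z_+^{-j}$ of $\delta^j$ are distinct, so $\delta^j$ has the same two eigenlines as $\delta$ and no others. If $\delta^iv^\pm$ and $\delta^{i'}v^\pm$ spanned the same line with $i\ne i'$, then $v^\pm$ would be an eigenvector of $\delta^{i-i'}$.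
\end{proof}

\begin{lemma}\label{lem:proj}
For every $n$ there are $s_1,\dots,s_n\in S$ and open sets $\mathcal{U}_i,\mathcal{V}_i\subseteq\mathbb{P}$ such that the $\mathcal{U}_i$ are pairwise disjoint, no point lies in three of the $\mathcal{V}_i$, and $\operatorname{Ad}(s_i)(\mathbb{P}\setminus\mathcal{V}_i)\subseteq\mathcal{U}_i$ for all $i$.
\end{lemma}

\begin{proof}
For $1\le i\le n$ let $\gamma_i=\delta^i\gamma\delta^{-i}\in S$, with eigenvectors $v_i^\pm=\delta^iv^\pm$ and eigenvalues $z_+^{\pm1}$. Let $Y_i^+,Y_i^0,Y_i^-\in\mathfrak{sl}_2(k)$ have the matrices $E_{12},D,E_{21}$ in the basis $v_i^+,v_i^-$. In this basis $\gamma_i$ is $\operatorname{diag}(z_+,z_+^{-1})$, so $Y_i^+,Y_i^0,Y_i^-$ are eigenvectors of $\operatorname{Ad}(\gamma_i)$ with eigenvalues $z_+^2,1,z_+^{-2}$. Write $Y=\beta_iY_i^++\alpha_iY_i^0+\beta_i'Y_i^-$, where $\alpha_i,\beta_i,\beta'_i$ are linear forms in $Y$.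

\emph{Attracting points.} The image of $Y_i^+$ is the line $kv_i^+$, so by Lemma~\ref{lem:eigen} the points $[Y_i^+]$ are distinct. Let $\mathcal{U}_i\ni[Y_i^+]$ be pairwise disjoint open sets.

\emph{Repelling lines.} These are the lines $\{\beta_i=0\}$, and we need a formula for $\beta_i$ that compares different $i$. Let $\omega(v,w)=v_1w_2-v_2w_1$. From $Yv_i^-=\beta_iv_i^+-\alpha_iv_i^-$ we get $\omega(Yv_i^-,v_i^-)=\beta_i\,\omega(v_i^+,v_i^-)$, with $\omega(v_i^+,v_i^-)\ne0$. So $\beta_i(Y)=0$ if and only if $v_i^-$ is a zero of the binary quadratic form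
\[
v\mapsto\omega(Yv,v)=(y_1v_1+y_2v_2)v_2-(y_3v_1-y_1v_2)v_1=-y_3v_1^2+2y_1v_1v_2+y_2v_2^2 .
\]
For $Y\ne0$ this form is nonzero, because $p\ne2$, so it vanishes on at most two lines of $k^2$. The lines $kv_i^-$ are distinct by Lemma~\ref{lem:eigen}. Hence no three of the $\beta_i$ vanish at the same $Y\ne0$. The functions $b_i([Y])=|\beta_i(Y)|/\|Y\|$ are continuous on $\mathbb{P}$, and for each triple of distinct indices the maximum of the three functions is positive everywhere. By compactness there is $c>0$ below all these maxima at all points. Then no point lies in three of the open sets $\mathcal{V}_i=\{b_i<c\}$.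

\emph{Contraction.} There is $c'$ with $|\alpha_i(Y)|,|\beta_i'(Y)|\le c'\|Y\|$ for all $Y$ and $i$. If $[Y]\notin\mathcal{V}_i$, then
\[
[\operatorname{Ad}(\gamma_i^m)Y]=\Bigl[Y_i^++z_+^{-2m}\frac{\alpha_i}{\beta_i}Y_i^0+z_+^{-4m}\frac{\beta_i'}{\beta_i}Y_i^-\Bigr],\qquad \Bigl|\frac{\alpha_i}{\beta_i}\Bigr|,\Bigl|\frac{\beta_i'}{\beta_i}\Bigr|\le\frac{c'}{c}.
\]
As $|z_+|>1$, for $m$ large this point lies in $\mathcal{U}_i$ for all such $Y$ and all $i\le n$. Put $s_i=\gamma_i^m$.
\end{proof}

For $p=2$ both lemmas break down at the same place: $D$ is then the identity matrix, it is orthogonal to all of $\mathfrak{sl}_2$ for the trace form, and $[D]$ lies on every repelling line.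

\begin{proposition}\label{prop:bad}
For no $C$ is there a net $\varphi_j\to1$ pointwise on $\Gamma_S$ with $\|\varphi_j\|_{B_2}\le C$ and $\varphi_j|_{N\sigma}\in c_0(N\sigma)$ for every $\sigma\in\Gamma_S$. In particular $\Gamma_S$ does not have the weak Haagerup property.
\end{proposition}

\begin{proof}
Fix $n$ and take $s_i,\mathcal{U}_i,\mathcal{V}_i$ from Lemma~\ref{lem:proj}. Put
\[
U_i=\{\chi_Y:0\ne Y\in\mathfrak{sl}_2(x^{-1}O),\ [Y]\in\mathcal{U}_i\},\qquad V_i=\{\chi_Y:0\ne Y\in\mathfrak{sl}_2(x^{-1}O),\ [Y]\in\mathcal{V}_i\}.
\]
By Lemma~\ref{lem:dual} these sets are open in $\widehat N$, and each character is $\chi_Y$ for exactly one $Y\in\mathfrak{sl}_2(x^{-1}O)$; so the $U_i$ are disjoint and no point lies in three of the $V_i$. The action on $\widehat N$ is linear in the coordinate $Y$ only as long as $\operatorname{Ad}(s_i^{-1})Y$ stays in $\mathfrak{sl}_2(x^{-1}O)$, and this dictates the choice of $W$. Let $d$ bound the degrees of the entries of the $s_i$, hence of the $s_i^{-1}$, and let $W=\{\chi_Y:Y\in x^{-2d-1}\mathfrak{sl}_2(O)\}$, an open neighborhood of $1$. For $0\ne Y\in x^{-2d-1}\mathfrak{sl}_2(O)$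 the matrix $Y'=s_i^{-1}Ys_i$ is nonzero with entries of degree at most $-1$. If $\chi_Y\notin U_i$, then $\operatorname{Ad}(s_i)[Y']=[Y]\notin\mathcal{U}_i$, so $[Y']\in\mathcal{V}_i$ and $s_i^{-1}\chi_Y=\chi_{Y'}\in V_i$. Thus \eqref{eq:pp} holds with $\kappa=1$, $\kappa'=2$, and Theorem~\ref{thm:pingpong} gives $\sqrt n\le C(1+\sqrt2)$ for any net as in the statement. As $n$ is arbitrary, there is none.
\end{proof}

\section{Proofs of the theorems}\label{sec:end}

Let $G=G_S$, with $q$ and $K$ as in Lemma~\ref{lem:structure}, and let $M=q^{-1}(N)$.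

\begin{proposition}\label{prop:G}
For no $C$ is there a net $(\varphi_i)$ in $B_2(G)$ with $\|\varphi_i\|_{B_2}\le C$, with $\varphi_i\to1$ uniformly on compact sets, and with $\varphi_i|_{Mg}\in C_0(Mg)$ for every $g\in G$. In particular $G$ does not have the weak Haagerup property.
\end{proposition}

\begin{proof}
Since $Mg=q^{-1}(Nq(g))$ and $q$ is onto, Lemma~\ref{lem:average} turns such a net into a net $(\varphi_i')$ on $\Gamma_S\cong G/K$ of the kind that Proposition~\ref{prop:bad} excludes. The cosets $Mg$ are closed, so a function in $C_0(G)$ restricts to a function in $C_0(Mg)$; this gives the last sentence.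
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:family}]
By Lemma~\ref{lem:structure}, $G_{\mathrm d}$ is isomorphic to a subgroup of $\mathrm{SL}_2(R)$, so Proposition~\ref{prop:good} gives the statements about $G_{\mathrm d}$. By Proposition~\ref{prop:G}, $G$ does not have the weak Haagerup property, and therefore it has neither the Haagerup property nor weak amenability.
\end{proof}

For Theorem~\ref{thm:main} we need $\Gamma_S$ finitely generated. The group $N$ is not, being an infinite-dimensional $\mathbb{F}_p$-vector space, so we need a finitely generated $S$ whose action spreads the finite set $\mathfrak{sl}_2(\mathbb{F}_p)$ over all of $N$. Conjugation by $u(x)$ raises degrees, but by $1$ and by $2$ at once; a diagonal matrix over $\mathbb{F}_p$ separates the two terms.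

\begin{lemma}\label{lem:fg}
Let $p\ge5$ and let $S$ be generated by $\mathrm{SL}_2(\mathbb{F}_p)$ and $u(x)$. Then $\gamma,\delta\in S$, and $\Gamma_S$ is generated by the finite set $\mathrm{SL}_2(\mathbb{F}_p)\cup\{u(x)\}\cup(1+t\,\mathfrak{sl}_2(\mathbb{F}_p))$.
\end{lemma}

\begin{proof}
With $w=E_{21}-E_{12}\in\mathrm{SL}_2(\mathbb{F}_p)$ we have $\gamma=u(x)w\in S$, and then $\delta=u(1)\gamma u(1)^{-1}\in S$.

Let $N'$ be the additive subgroup of $\mathfrak{sl}_2(\mathbb{F}_p[x])$ generated by the $S$-conjugates of $\mathfrak{sl}_2(\mathbb{F}_p)$. It is an $\operatorname{Ad}(S)$-invariant $\mathbb{F}_p$-subspace, and the group generated by the finite set above contains $S$ and $1+tN'$. So it suffices to show that $I=\{f\in\mathbb{F}_p[x]:f\,\mathfrak{sl}_2(\mathbb{F}_p)\subseteq N'\}$ is all of $\mathbb{F}_p[x]$. The set $I$ is an additive group containing $1$, so it suffices to show that $f\in I$ implies $xf\in I$. We have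
\[
u(x)E_{21}u(-x)=\begin{pmatrix}x&0\\1&0\end{pmatrix}\begin{pmatrix}1&-x\\0&1\end{pmatrix}=\begin{pmatrix}x&-x^2\\1&-x\end{pmatrix}=E_{21}+xD-x^2E_{12},
\]
so $f(xD-x^2E_{12})\in N'$. As $p\ge5$ there is $a\in\mathbb{F}_p^\times$ with $a^2\ne1$. Conjugation by $\operatorname{diag}(a,a^{-1})$ fixes $D$ and multiplies $E_{12}$ by $a^2$; subtracting, $(a^2-1)x^2fE_{12}\in N'$. Hence $x^2fE_{12}\in N'$, and then $xfD\in N'$. From $\operatorname{Ad}(u(1))D=D-2E_{12}$ we get $xfE_{12}\in N'$, and from $\operatorname{Ad}(w)E_{12}=-E_{21}$ we get $xfE_{21}\in N'$. So $xf\in I$.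
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $p$ and $S$ as in Lemma~\ref{lem:fg} and $G=G_S$. Lemma~\ref{lem:structure} gives the topological properties of $G$ and $K$ and, with Lemma~\ref{lem:fg}, statement (1). The compact set formed by $K$ and one lift of each generator of $\Gamma_S$ generates $G$. The subgroup $M$ is normal, and it is open, hence closed, since it contains $K$. It is amenable because compact groups and abelian groups are amenable, amenability is preserved by extensions, and $M/K\cong N$. Statement (2) is part of Theorem~\ref{thm:family}, and (3) is Proposition~\ref{prop:G}.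
\end{proof}

\begin{remark}\label{rem:M}
The group $M$ itself has all three properties. Indeed $N$ is an increasing union of finite subgroups $N_m$, the groups $M_m=q^{-1}(N_m)$ are compact and open, every compact subset of $M$ lies in some $M_m$, and $1_{M_m}(h^{-1}g)=\langle e_{gM_m},e_{hM_m}\rangle$. So statement (3) reflects the way $G$ acts on $M$, not $M$ alone.
\end{remark}

\begin{remark}\label{rem:converse}
Proposition~\ref{prop:bad} and Lemma~\ref{lem:local}(i) have two further consequences. The compact group $\mathrm{SL}_2(R/t^2R)$ has all three properties, and its discretization contains $\Gamma_S$ and so has none; thus the converses of (a), (b), (c) fail as well. And Lemma~\ref{lem:valuations} fails without the hypothesis that $A$ be a domain: for $A=\mathbb{F}_p[x,t]/(t^2)$ the group $\mathrm{SL}_2(A)$ contains $\Gamma_S$, so it cannot satisfy the hypothesis of Lemma~\ref{lem:proper}.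
\end{remark}

\begin{thebibliography}{9}

\bibitem{KL}
S{\o}ren Knudby and Kang Li, \emph{Approximation properties of simple Lie groups made discrete}, arXiv:1408.5238 (2014).

\bibitem{Serre}
Serre, \emph{Trees}.

\end{thebibliography}
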